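# Curves of genus 15 with a $g^4_{14}$: a reducible Brill–Noether locus

## 1. The theorem: $\mathcal M^4_{15,14}$ is reducible

**Theorem 1.** $\kappa(15,4,14)=3$, $\rho(15,4,14)=-10>-11=\rho(15,1,3)$, and $\mathcal M^4_{15,14}$ is reducible.

Everything is over $\mathbb C$. Here is what the symbols mean and why this combination of facts is of interest.

A $g^r_d$ on a smooth projective curve $C$ is a linear series of degree $d$ and dimension $r$, that is, a line bundle of degree $d$ with an $(r+1)$-dimensional space of sections. So $C$ has a $g^r_d$ exactly when some $M\in\mathrm{Pic}^d(C)$ has $h^0(M)\ge r+1$. Put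
$$\rho(g,r,d)=g-(r+1)(g-d+r),\qquad \mathcal M^r_{g,d}=\{C\in\mathcal M_g : C \text{ admits a } g^r_d\}.$$
By the Brill–Noether–Petri theorem a general curve of genus $g$ has a $g^r_d$ if and only if $\rho(g,r,d)\ge 0$. So for $\rho<0$ the Brill–Noether locus $\mathcal M^r_{g,d}$ is a proper closed subset of $\mathcal M_g$.

We restrict to $r\ge2$ and $2r\le d\le g-1$. Then $\mathcal M^r_{g,d}$ contains the hyperelliptic locus $\mathcal M^1_{g,2}$: take $r$ times the $g^1_2$ and add $d-2r$ points. Define
$$\kappa(g,r,d)=\max\{k : \mathcal M^1_{g,k}\subset\mathcal M^r_{g,d}\}\ \ge 2 ,$$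
the largest $k$ such that every curve with a $g^1_k$ also has a $g^r_d$. Two facts about gonality loci will be recalled freely. The loci $\mathcal M^1_{g,k}$ are irreducible, as images of irreducible Hurwitz spaces. And $\dim\mathcal M^1_{g,k}\le 2g+2k-5$, because a degree $k$ cover of $\mathbb P^1$ has at most $2g-2+2k$ branch points, these determine it up to finitely many choices, and $\mathrm{PGL}_2$ has dimension 3. When $\rho(g,1,k)<0$, equality holds, and $2g+2k-5=3g-3+\rho(g,1,k)$.

The question, posed in Richard Haburcak, "Brill–Noether loci in genus $\leq 12$", arXiv:2507.04902 (2025), is: *is $\mathcal M^r_{g,d}$ irreducible when $0>\rho(g,r,d)>\rho(g,1,\kappa(g,r,d))$?*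

To see the point of the hypothesis, recall the theorem of Steffen (*A generalized principal ideal theorem with an application to Brill–Noether theory*, Invent. Math. 132 (1998)): when $\rho(g,r,d)<0$, every component of $\mathcal M^r_{g,d}$ has codimension at most $-\rho(g,r,d)$ in $\mathcal M_g$, that is, dimension at least $3g-3+\rho(g,r,d)$. If $\rho(g,r,d)<\rho(g,1,\kappa)<0$, then $\mathcal M^1_{g,\kappa}$ is an irreducible subset of $\mathcal M^r_{g,d}$ whose dimension exceeds $3g-3+\rho(g,r,d)$, so no component of the expected dimension can contain it. In the range of the question the inequality is reversed, and $\mathcal M^1_{g,\kappa}$ is too small to contain a component. This obvious source of extra components is absent. Theorem 1 says that the answer is nevertheless **no**: for $(g,r,d)=(15,4,14)$ we have $2r=8\le14=g-1$, the inequalities hold, and irreducibility fails. Two more results will be proved.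

**Theorem 2.** There is a smooth curve $C$ of genus $15$ and gonality $5$ lying on exactly one irreducible component $X_0$ of $\mathcal M^4_{15,14}$, and $\dim X_0=32=3g-3+\rho$. The following subsets of $\mathcal M^4_{15,14}$ are not contained in $X_0$:

* (a) a closed irreducible $P$ with $\dim P\ge32$, all of whose curves have a theta-characteristic with $h^0\ge5$;
* (b) an irreducible $Z\subset\mathcal M^1_{15,4}$ with $\dim Z=32$.

Either of (a), (b) alone gives reducibility, and the proof of (b) is independent of (a).

**Theorem 3.** If $4\le d\le g-1$ and $0>\rho(g,2,d)>\rho(g,1,\kappa(g,2,d))$, then $\mathcal M^2_{g,d}$ is irreducible.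

We do not determine the number of components of $\mathcal M^4_{15,14}$, and we make no claim about the remaining triples with $r\ge3$.

## 2. Plane models: the case $r=2$

**Example.** Take $(g,r,d)=(7,2,6)$. Here $\rho(7,2,6)=7-9=-2$. If $T$ is a $g^1_3$, then $2T$ contains a $g^2_6$, so $\kappa\ge3$. What else can a $g^2_6$ on a curve of genus 7 be? Remove base points to get a map $\phi$ to $\mathbb P^2$ of degree $e\le6$. If $\phi$ is birational onto its image, then $(e-1)(e-2)/2\ge7$, so $e=6$, and we have a plane sextic of geometric genus 7. We will see below that these curves fill a locus of dimension at most $3\cdot6+7-9=16$. If $\phi$ has degree $k\ge2$ onto a rational curve, that curve has degree at least 2, so $2k\le6$ and the curve lies in $\mathcal M^1_{7,3}$, of dimension $15$. If it has degree $k\ge2$ onto a curve of positive genus, the source curve lies in a locus of dimension at most $2g-2=12$ (below). All of these are smaller than $\dim\mathcal M^1_{7,4}=17$, so $\kappa=3$, and $\rho(7,1,3)=7-10=-3$. The hypothesis $0>-2>-3$ holds. By Steffen's bound every component has dimension at least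 $18-2=16$, which leaves only the sextics. The general proof is this argument.

**Proof of Theorem 3.** Let $X$ be a component of $\mathcal M^2_{g,d}$ and $\kappa=\kappa(g,2,d)$.

**Step 1: a lower bound for $\dim X$.** Since $\rho(g,2,d)=3d-2g-6$, Steffen's theorem gives
$$\dim X\ \ge\ 3d+g-9\ >\ 3g-3+\rho(g,1,\kappa)=2g+2\kappa-5\ \ge\ 2g-1. \tag{1}$$
In particular $\dim X\ge 2g$, and $\dim X>\dim\mathcal M^1_{g,\kappa}$.

**Step 2: cover $X$ by finitely many loci, according to the shape of the plane map.** For a curve in $X$ choose a $g^2_d$, let $e\le d$ be the degree of its moving part, and let $\phi$ be the induced map to $\mathbb P^2$. Its image spans $\mathbb P^2$. There are finitely many types.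

*Type (i): $\phi$ has degree $k\ge2$ onto a curve whose normalization has genus $h\ge1$.* By Riemann–Hurwitz there are at most $2g-2-k(2h-2)$ branch points, and they determine the cover up to finitely many choices once the target curve is fixed. For $h\ge2$ the dimension of this locus is at most
$$3h-3+2g-2-k(2h-2)\le 3h-3+2g-2-(4h-4)=2g-1-h\le 2g-2.$$
For $h=1$ there is one modulus for the target, at most $2g-2$ branch points, and translations remove one parameter, so we get at most $1+(2g-2)-1=2g-2$.

*Type (ii): $\phi$ has degree $k\ge2$ onto a rational curve.* That plane curve has degree at least 2, so $2k\le e\le d$, and the source has a $g^1_k$. On any curve with a pencil $A$ of degree $k$ spanned by $s,t$, the sections $s^2,st,t^2$ are independent, so $2A$ plus $d-2k$ points contains a $g^2_d$. Hence $\mathcal M^1_{g,k}\subset\mathcal M^2_{g,d}$, so $k\le\kappa$, and our curve lies in $\mathcal M^1_{g,\kappa}$.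

*Type (iii): $\phi$ is birational onto its image.* By Harris (*On the Severi problem*, Invent. Math. 84 (1986)) the integral plane curves of degree $e$ and geometric genus $g$ form an irreducible family of dimension $3e+g-1$. Over the normalization of its parameter space the curves can be normalized simultaneously, since the geometric genus is constant. So the closure $\mathcal S_e\subset\mathcal M_g$ of the locus of normalizations is irreducible. The group $\mathrm{PGL}_3$ acts on the family without changing the normalization. Stabilizers are finite: an element fixing the curve pointwise is the identity, because the curve is irreducible and spans $\mathbb P^2$ while fixed loci are unions of linear spaces, so the stabilizer embeds in the automorphism group of a curve of genus $\ge2$. Hence $\dim\mathcal S_e\le3e+g-1-8=3e+g-9$.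

**Step 3: only one type survives.** $X$ is irreducible and covered by finitely many closed sets: closures of loci of type (i), the locus $\mathcal M^1_{g,\kappa}$, and the $\mathcal S_e$ with $e\le d$. So $X$ lies in one of them. By (1) the first two kinds are too small. So $X\subset\mathcal S_e$ for some $e\le d$, and $3d+g-9\le\dim X\le3e+g-9$ forces $e=d$. Since $\mathcal S_d\subset\mathcal M^2_{g,d}$ is irreducible and $X$ is a component, $X=\mathcal S_d$. So $\mathcal S_d$ is the only component. $\blacksquare$

**What the same argument needs when $r=4$.** One can sort maps to $\mathbb P^4$ by type again. The argument stops at type (iii): for integral curves in $\mathbb P^4$ we would need a statement playing the role of the irreducibility of the Severi family of plane curves. A remark at the end of §10 shows that for degree 14 and genus 15 no such statement holds.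

## 3. The numbers for $(15,4,14)$

We have $\rho(15,4,14)=15-5\cdot5=-10$ and $\rho(15,1,3)=15-2\cdot13=-11$. It remains to show $\kappa=3$.

**$\kappa\ge3$.** If $T$ is a $g^1_3$, then $h^0(4T)\ge5$ and $\deg 4T=12$. Add two points. (On a 4-gonal curve the analogous construction, $3g^1_4$ plus two points, gives only a $g^3_{14}$.)

**$\kappa\le3$.** Since $\mathcal M^1_{15,4}\subset\mathcal M^1_{15,k}$ for $k\ge4$, it suffices that a general 4-gonal curve of genus 15 has no $g^4_{14}$. The tool is the splitting type. If $\pi:C\to\mathbb P^1$ has degree $k$ and $M$ is a line bundle on $C$, then $\pi_*M\cong\bigoplus_{i=1}^k\mathcal O(a_i)$, and $h^j(M)=\sum h^j(\mathbb P^1,\mathcal O(a_i))$. For instance, if $\pi$ is the double cover given by a hyperelliptic curve of genus $g$, then $\pi_*\mathcal O_C=\mathcal O\oplus\mathcal O(-g-1)$.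

H. Larson (*A refined Brill–Noether theory over Hurwitz spaces*, Invent. Math. 224 (2021)) proved that for a general degree $k$, genus $g$ cover the locus of $M$ with splitting type $(a_i)$ is empty if
$$u:=h^1\Big(\mathcal End\bigoplus\mathcal O(a_i)\Big)=\sum_{i<j}\max(0,|a_i-a_j|-1)$$
exceeds $g$. Take $k=4$, $\deg M=14$, $h^0(M)\ge5$, and $b_i=a_i+1$. Then $\sum b_i=\chi(M)=14+1-15=0$, and the sum $p$ of the positive $b_i$ is $h^0(M)\ge5$. Let $s$ be the number of positive $b_i$. It is 1, 2 or 3, because $p>0$ and $\sum b_i=0$. A pair of a positive $b_i$ and a non-positive $b_j$ contributes $b_i-b_j-1\ge0$ to $u$. Summing over these pairs only, the positive ones contribute $(4-s)p$, the non-positive ones $sp$, so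
$$u\ \ge\ (4-s)p+sp-s(4-s)=4p-s(4-s)\ \ge\ 20-4=16>15 .$$
So no such $M$ exists, and $\kappa=3$. (The same follows from Pflueger, *Brill–Noether varieties of $k$-gonal curves*, Adv. Math. 2017: the numbers $\rho(15,4-\ell,14)-4\ell$ for $\ell=0,\dots,4$ are $-10,-5,-2,-1,-2$, all negative.)

It remains to prove reducibility.

## 4. What separates two families of dimension 32

The expected dimension is $3\cdot15-3-10=32$. We will meet two families in $\mathcal M^4_{15,14}$ of dimension at least $32$: the family $P$ of Theorem 2(a) and the family $Z$ of Theorem 2(b). How can one prove that one of them is not everything? The theorems of Steffen and of Harris (§9) give only lower bounds for dimensions, and lower bounds do not separate families. What separates them is the following observation.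

> Let $[C]\in\mathcal M^4_{15,14}$ lie on a component $X$ with $\dim X=32$. If $P$ is closed irreducible, $\dim P\ge32$ and $[C]\notin P$, then $P\not\subset X$. Indeed $P\subset X$ would force $P=X\ni[C]$.

So we want one curve $C$ with a $g^4_{14}$, for which every component through $[C]$ has dimension 32, and which does not belong to $P$.

It is tempting to pick a curve $C$ with a visible $g^4_{14}$, say $N$, and to show that pairs $(C,N)$ deform in a family of dimension exactly 32. This is not enough. If $C$ had another $g^4_{14}$, say $M$, then deforming $(C,M)$ could put $[C]$ on another component, possibly of larger dimension, and $M$ might be a theta-characteristic. We need **all** line bundles of degree 14 on $C$ with $h^0\ge5$. This is Proposition A.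

The second difficulty is the deformation count. The first thing to try is injectivity of the multiplication map
$$\mu_0:H^0(N)\otimes H^0(K_C-N)\to H^0(K_C).$$
But $\chi(N)=0$, so with $h^0(N)=5$ the source has dimension 25 and the target dimension 15. So $\mu_0$ has a kernel of dimension at least 10 on every curve. One has to use a larger target that also records deformations of the curve. This is Proposition B.

What makes both propositions accessible is to put $C$ on a rational surface $S$ on which $N$ and $K_C-N$ are both restrictions of explicit classes with the same sections. Then linear series on $C$ become linear systems on $S$, and the kernel of the deformation map becomes a problem about forms in three variables.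

## 5. A 5-gonal curve on a del Pezzo surface of degree 1

Let $\sigma:S\to\mathbb P^2$ be the blow-up at points $p_0,\dots,p_7$ in general position: no 3 on a line, no 6 on a conic, no cubic through all eight that is singular at one of them. Write $K=K_S$, $\ell$ for the line class, $E_i$ for the exceptional curves, and $f=\ell-E_0$. Textbook facts: $K^2=1$, $-K=3\ell-\sum E_i$ is ample, and $|-2K|$ is base point free. The classes $\ell$ and $f$ are base point free ($|f|$ is the pencil of lines through $p_0$), and
$$f^2=0,\quad f\cdot\ell=1,\quad \ell^2=1,\quad -K\cdot f=2,\quad -K\cdot\ell=3.$$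

**Vanishing (V).** If $D$ is nef on a del Pezzo surface, then $D-K$ is ample, so Kodaira gives $h^1(D)=h^2(D)=0$ and $h^0(D)=1+\tfrac12(D^2-K\cdot D)$. By Serre duality $h^0(K-D)=h^1(K-D)=0$.

Let $C$ be a smooth member of
$$|-2K+2f+\ell|=\Big|9\ell-4E_0-2\sum_{i=1}^7E_i\Big| .$$
This class is the sum of an ample and nef classes, hence ample, and it is base point free, so smooth members exist and are connected. We compute $C^2=81-16-28=37$ and $-K\cdot C=27-4-14=9$, so $2g-2=28$ and $g(C)=15$. Also
$$C\cdot f=5,\quad C\cdot\ell=9,\quad C\cdot E_0=4,\quad C\cdot E_i=2\ (i\ge1).$$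
Put $T=f|_C$ of degree 5, and
$$N=(\ell+f)|_C,\qquad N'=(-K+f)|_C .$$

**Step 1: $N$ and $N'$ are $g^4_{14}$'s, and $N\otimes N'=K_C$.** Both degrees are $9+5=14$. The sum of the classes is $-K+2f+\ell=K+C$, so $N\otimes N'=K_C$. By (V), $h^0(\ell+f)=1+\frac12(3+5)=5$ and $h^0(-K+f)=1+\frac12(5+3)=5$. Moreover
$$\ell+f-C=K-(-K+f),\qquad -K+f-C=K-(\ell+f),$$
and by (V) these classes have $h^0=h^1=0$. The restriction sequences give
$$H^0(S,\ell+f)\cong H^0(C,N),\quad H^0(S,-K+f)\cong H^0(C,N'),\quad h^0(N)=h^0(N')=5. \tag{2}$$

**Step 2: $N\not\cong N'$.** This will exclude theta-characteristics. We have $N'\otimes N^{-1}=(-K-\ell)|_C$. Here $-K-\ell=2\ell-\sum E_i$ has no sections, since no conic passes through the eight points, and $-K-\ell-C=K-(2f+2\ell)$ has $h^1=0$ by (V). So $h^0(C,(-K-\ell)|_C)=0$, and this bundle of degree 0 is not trivial.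

**Step 3: $C$ has gonality 5, so $[C]\notin\mathcal M^1_{15,4}$.** The pencil $|f|$ restricts to a map $\pi:C\to\mathbb P^1$ of degree 5. Suppose there were also a map of degree $k\le4$. The degree of the product map $C\to\mathbb P^1\times\mathbb P^1$ onto its image divides both 5 and $k$, so it is 1. The image has bidegree given by $5$ and $k$, hence arithmetic genus $4(k-1)\le12<15$, a contradiction.

## 6. All $g^4_{14}$'s on $C$

**Proposition A.** If $M\in\mathrm{Pic}^{14}(C)$ and $h^0(M)\ge5$, then $M\cong N$ or $M\cong N'$.

**Step 1: up to $M\mapsto K_C-M$, we have $M=2T+D'$ with $D'\ge0$ of degree 4.** The splitting type for $\pi$ shows this. Write $\pi_*M=\bigoplus_{i=1}^5\mathcal O(a_i)$. As $\chi(M)=0$,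
$$h^0(M)=\sum\max(a_i+1,0)=h^1(M)=\sum\max(-a_i-1,0)\ \ge5 .$$
If all $a_i\le1$, each positive term in the first sum is at most 2, so at least three $a_i$ are $\ge0$. If all $a_i\ge-3$, then likewise at least three $a_i$ are $\le-2$. Both cannot hold among five indices. So either some $a_i\ge2$, and $h^0(M-2T)>0$; or some $a_i\le-4$, and $h^1(M+2T)>0$, that is, $h^0(K_C-M-2T)>0$. Since $h^0(K_C-M)=h^0(M)$ and $M\mapsto K_C-M$ exchanges $N$ and $N'$, we may assume $M=2T+D'$ with $D'\ge0$, $\deg D'=14-10=4$. We must show $D'=E_0|_C$, because then $M=(2f+E_0)|_C=(f+\ell)|_C=N$.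

**Step 2: transfer the problem to $S$.** Let $B=-K+\ell$. Then
$$K_C-2T=B|_C,\qquad B^2=1+6+1=8,\qquad -K\cdot B=4,\qquad B\cdot f=3.$$
As $B-C=K-2f$ has $h^0=h^1=0$ by (V), $H^0(S,B)\cong H^0(C,B|_C)$. View $D'$ as a subscheme of $S$ with ideal $I_{D'}$. A section of $B$ lies in $I_{D'}(B)$ exactly when its restriction to $C$ vanishes on $D'$, so
$$h^0(S,I_{D'}(B))=h^0(C,B|_C-D')=h^0(K_C-M)=h^0(M)\ge5 .$$

**Step 3: split off the fixed part.** Write $|I_{D'}(B)|=\Phi+\mathfrak m$, with $\Phi$ the fixed divisor and $\mathfrak m$ without fixed components, of class $x=B-\Phi$. Then $\dim\mathfrak m\ge4$, and $x$ is nef, since for every irreducible curve some member of $\mathfrak m$ does not contain it. Put $m=-K\cdot x$. Since $-K$ is ample and $x\neq0$ is effective, $1\le m\le4$, with $m=4$ if and only if $\Phi=0$.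

Let us track the condition imposed by $D'$. Since $f$ is nef, $\Phi\cdot f\le B\cdot f=3<5=C\cdot f$, so $C$ is not a component of $\Phi$. The same bound applies to members of $\mathfrak m$. Put $D''=D'-\min(D',\Phi|_C)$ and $\delta''=\deg D''$. For $G\in\mathfrak m$ we have $(G+\Phi)|_C\ge D'$, so $G|_C\ge D''$. Hence $\mathfrak m\subset|I_{D''}(x)|$.

**Step 4: a general $G\in\mathfrak m$ is integral.** First, $\mathfrak m$ is not composed with a pencil. If it were, resolve the base points. The resolved map to a nondegenerate curve $\Gamma\subset\mathbb P^{\dim\mathfrak m}$ factors through a fibration with connected fibres over a smooth curve, which is rational because $S$ is. A general hyperplane of $\mathbb P^{\dim\mathfrak m}$ pulls back to $n\ge\deg\Gamma\ge\dim\mathfrak m\ge4$ fibres. Pushing down to $S$, we get $x\sim nP$, with $P$ the class of a pencil without fixed components, hence effective, nonzero and nef. From $n(-K\cdot P)=m\le4$ we get $n=4$, $m=4$, $\Phi=0$, so $B\sim4P$ and $8=16P^2$, which is impossible. By Bertini a general $G\in\mathfrak m$ is irreducible, and it is smooth away from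 the base locus, which is finite. So $G$ is reduced, hence integral.

**Step 5: set up Riemann–Roch on $G$.** Let $p=p_a(G)$, so $2p-2=x^2-m$. Let $F=I_{D''/G}(x)$, a torsion-free sheaf of rank one on $G$ of degree $x^2-\delta''$, where degree means $\chi(F)-\chi(\mathcal O_G)$. From
$$0\to\mathcal O_S\to I_{D''}(x)\to F\to0$$
we get $h^0(F)\ge h^0(I_{D''}(x))-1\ge4$. By duality $h^1(F)=\dim\mathrm{Hom}(F,\omega_G)$, where $\omega_G$ is a line bundle of degree $2p-2$. A nonzero map $F\to\omega_G$ is injective with finite cokernel, so $\deg F\le 2p-2$, and in case of equality it is an isomorphism. Hence, for every torsion-free sheaf of rank one on $G$,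
$$h^1(F)=0\ \text{ if }\deg F>2p-2,\qquad h^1(F)\le1\ \text{ if }\deg F=2p-2. \tag{3}$$
Finally, (V) gives $1+\frac12(x^2+m)=h^0(x)\ge5$, and the Hodge index theorem with $K^2=1$ bounds $x^2$ from above:
$$8-m\ \le\ x^2\ \le\ m^2. \tag{4}$$

**Step 6: go through the values of $m$.**

*$m\le2$.* By (4), $x^2\ge6>4\ge m^2\ge x^2$, impossible.

*$m=4$.* Then $\Phi=0$, $x=B$, $2p-2=8-4=4$, $p=3$, $D''=D'$, and $\deg F=8-4=4=2p-2$. By (3), $h^0(F)\le4+1-3+1=3$, a contradiction.

*$m=3$.* Then $-K\cdot\Phi=1$, so $\Phi$ is integral because $-K$ is ample. Adjunction gives $\Phi^2-1=2p_a(\Phi)-2\ge-2$, so $\Phi^2$ is odd and $\ge-1$; Hodge gives $\Phi^2\le1$. If $\Phi^2=1$, then $\Phi+K$ is orthogonal to $K$ and $(\Phi+K)^2=1-2+1=0$, so $\Phi\sim-K$ by the Hodge index theorem, and $x=\ell$ has $h^0=3<5$, a contradiction. So $\Phi^2=-1$ and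
$$x^2=B^2-2B\cdot\Phi+\Phi^2=8-2(1+\ell\cdot\Phi)-1=5-2\,\ell\cdot\Phi .$$
By (4), $x^2\ge5$, and $\ell\cdot\Phi\ge0$, so $\ell\cdot\Phi=0$. Thus $\Phi$ is contracted by $\sigma$: $\Phi=E_i$ for some $i$, $x^2=5$, $2p-2=2$, $p=2$.

Suppose $\delta''\ge1$ and choose a point $y$ of $D''$. Then $F\subset I_{y/G}(x)$, a torsion-free sheaf of rank one of degree $4>2p-2$, so by (3) it has $h^0=4+1-2=3$, contradicting $h^0(F)\ge4$. So $\delta''=0$, i.e. $D'\le E_i|_C$. Now $\deg D'=4$, while $C\cdot E_i=2$ for $i\ge1$ and $C\cdot E_0=4$. So $i=0$ and $D'=E_0|_C$. $\blacksquare$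

## 7. First-order deformations of a curve with a line bundle

For a line bundle $L$ on a curve $C$ of genus $g\ge2$ let $\Sigma_L$ be the sheaf of differential operators $L\to L$ of order $\le1$. The symbol gives
$$0\to\mathcal O_C\to\Sigma_L\to T_C\to0 .$$
For $L=\mathcal O_C$ the sequence splits: operators are $\partial+c$, and $\Sigma_{\mathcal O}=\mathcal O\oplus T_C$. First-order deformations of $(C,L)$ are classified by $H^1(\Sigma_L)$. Since $h^0(\Sigma_L)=1$ and $\chi(\Sigma_L)=4-4g$, its dimension is $4g-3$, which is $57$ for $g=15$.

Which sections survive? A class $\varphi$ is given by operators $Q_{ij}$ on overlaps, the deformed bundle is glued by $1+\varepsilon Q_{ij}$, and a section $s$ extends to $s+\varepsilon s_i$ if and only if the cocycle $Q_{ij}s$ is a coboundary. So (Arbarello–Cornalba) $s$ lifts along $\varphi$ if and only if $\varphi\cdot s=0$ in $H^1(L)$. Pair with $H^0(K_C-L)=H^1(L)^\vee$ and use Serre duality for $\Sigma_L$: the set of $\varphi$ along which **all** sections lift is the annihilator of the image of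
$$\mu:H^0(L)\otimes H^0(K_C-L)\to H^0(K_C\otimes\Sigma_L^\vee),\qquad s\otimes t\mapsto[\,Q\mapsto t\,Q(s)\,].$$
Composing with $H^0(K_C\otimes\Sigma_L^\vee)\to H^0(K_C)$ (restriction to operators of order 0) gives the multiplication map $\mu_0$. If $\sum s_it_i=0$, then in a local trivialization an operator $\partial+c$ gives $\sum t_i\,\partial s_i+c\sum s_it_i=\sum t_i\,\partial s_i$. So on $\ker\mu_0$ the map $\mu$ takes values in $H^0(2K_C)$ and equals
$$\mu_1\Big(\sum s_i\otimes t_i\Big)=\sum t_i\,ds_i .$$

**Example: pencils.** Let $L$ have degree $k$, $h^0(L)=2$, and no base points, with basis $s_1,s_2$. Let $\alpha=s_1\otimes t_1+s_2\otimes t_2$ satisfy $\mu(\alpha)=0$. From $s_1t_1+s_2t_2=0$ and the absence of common zeros, $t_1=us_2$, $t_2=-us_1$ with $u\in H^0(K_C-2L)$. Then $0=\mu_1(\alpha)=u(s_2ds_1-s_1ds_2)=u\,s_2^2\,d(s_1/s_2)$, and $s_1/s_2$ is not constant, so $u=0$. So $\mu$ is injective, even when $\mu_0$ is not. The annihilator of its image has dimension $4g-3-2(g-k+1)=2g+2k-5$, the dimension of the Hurwitz count in §1.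

## 8. Injectivity of $\mu$ at $N$

**Proposition B.** For $L=N$ on the curve $C$ of §5, $\mu$ is injective on the 25-dimensional space $H^0(N)\otimes H^0(N')$.

Let $\alpha=\sum s_i\otimes t_i$ satisfy $\mu(\alpha)=0$. By (2) take $s_i\in H^0(S,\ell+f)$ and $t_i\in H^0(S,-K+f)$.

**Step 1: lift the relation $\sum s_it_i=0$ to $S$.** The section $\sum s_it_i\in H^0(S,K+C)$ vanishes on $C$, so it comes from $H^0(S,K)=0$. Hence $\sum s_it_i=0$ on $S$.

**Step 2: lift the relation $\sum t_i\,ds_i=0$ to $S$.** If local trivializations change by units $u,v$, then $\sum vt_i\,d(us_i)=uv\sum t_i\,ds_i+v(\sum s_it_i)\,du=uv\sum t_i\,ds_i$. So $\beta=\sum t_i\,ds_i$ is a well defined element of $H^0(S,\Omega_S(K+C))$, and its image in $H^0(C,\omega_C\otimes K_C)$ is $\mu_1(\alpha)=0$. If $C$ is $\{z=0\}$ in local coordinates $(z,w)$, the forms restricting to zero on $C$ are generated by $dz$ and $z\,dw$. So there is an exact sequence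
$$0\to\Omega_S(\log C)(-C)\to\Omega_S\to\omega_C\to0 .$$
Twisting by $K+C$, we get $\beta\in H^0(\Omega_S(\log C)(K))$. This group is zero, by the residue sequence
$$0\to\Omega_S(K)\to\Omega_S(\log C)(K)\to\mathcal O_C(K)\to0 .$$
Indeed $\deg K|_C=-9<0$; and since $-K$ is effective, $H^0(\Omega_S(K))\subset H^0(\Omega_S)=0$. So $\beta=0$ on $S$.

**Step 3: translate into forms in $X,Y,Z$.** Choose coordinates with $p_0=(0:0:1)$. Then $H^0(\ell+f)=H^0(2\ell-E_0)=\langle XZ,YZ,X^2,XY,Y^2\rangle$, the conics through $p_0$. Write
$$\alpha=XZ\otimes a+YZ\otimes b+X^2\otimes c+XY\otimes d+Y^2\otimes e,$$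
where $a,\dots,e$ are quartic forms in $H^0(-K+f)=H^0(4\ell-2E_0-\sum_{i\ge1}E_i)$: double at $p_0$ and vanishing at $p_1,\dots,p_7$. Off the exceptional curves and where $Z\neq0$, trivializing by $Z^2$ and $Z^4$,
$$\beta=\sum\frac{t_i}{Z^4}\,d\Big(\frac{s_i}{Z^2}\Big)=Z^{-6}\sum t_i\,ds_i-2Z^{-7}\Big(\sum s_it_i\Big)dZ=Z^{-6}\sum t_i\,ds_i .$$
So the polynomial 1-form $\sum t_i\,ds_i$ on $\mathbb C^3$ vanishes on a dense open set, hence identically. Reading off the coefficients of $dZ,dX,dY$:
$$Xa+Yb=0,\qquad Za+2Xc+Yd=0,\qquad Zb+Xd+2Ye=0. \tag{5}$$

**Step 4: solve (5).** The first equation gives $a=-Yw$, $b=Xw$ with $w$ a cubic form. The second becomes $-YZw+2Xc+Yd=0$, so $Y\mid c$. The third becomes $XZw+Xd+2Ye=0$, so $X\mid e$. Write $c=Yc'$, $e=Xe'$ with cubic forms $c',e'$. Then $d=Zw-2Xc'$ and $d=-Zw-2Ye'$, hence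
$$Zw=Xc'-Ye',\qquad d=-(Xc'+Ye'). \tag{6}$$
So $\tau=(c',-e',-w)$ is a triple of cubic forms with $X\cdot c'+Y\cdot(-e')+Z\cdot(-w)=0$. By the Euler sequence $0\to\Omega_{\mathbb P^2}(4)\to\mathcal O(3)^3\to\mathcal O(4)\to0$, $\tau$ is a section of $\Omega_{\mathbb P^2}(4)$.

**Step 5: $\tau$ vanishes at all eight points.** At $p_i$ with $i\ge1$ we have $(X,Y)\neq(0,0)$, and $a,\dots,e$ vanish. From $Yw=Xw=0$ we get $w=0$. Then (6) gives $Xc'-Ye'=0$ and, from $d=0$, $Xc'+Ye'=0$, so $Xc'=Ye'=0$. Together with $Yc'=c=0$ and $Xe'=e=0$ this gives $c'=e'=0$. At $p_0$ the forms $c=Yc'$ and $e=Xe'$ lie in $\mathfrak m_{p_0}^2$ while $X,Y$ have order exactly 1, so $c'(p_0)=e'(p_0)=0$. Then $Zw=Xc'-Ye'$ gives $w(p_0)=0$.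

**Step 6: $\tau=0$.** A nonzero section has too few zeros to vanish at eight points in general position. Suppose $\tau\ne0$, and let $h$ be the greatest common divisor of its entries, of degree $j\le3$. If $j=3$, then $\tau/h$ is a constant triple $(\lambda_1,\lambda_2,\lambda_3)\ne0$ with $\lambda_1X+\lambda_2Y+\lambda_3Z=0$, impossible. If $j\le2$, then $\tau/h$ is a section of $\Omega_{\mathbb P^2}(4-j)$ with finitely many zeros, at most $c_2(\Omega_{\mathbb P^2}(4-j))$ of them, where $c_2(\Omega_{\mathbb P^2}(k))=k^2-3k+3$. The zeros of $\tau$ are those of $h$ and of $\tau/h$, a line contains at most 2 of the $p_i$, and a conic at most 5. So the number of $p_i$ at which $\tau$ vanishes is at most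

* $7$ for $j=0$ (as $c_2=16-12+3=7$),
* $3+2=5$ for $j=1$ (as $c_2=9-9+3=3$),
* $1+5=6$ for $j=2$ (as $c_2=4-6+3=1$).

This contradicts Step 5. Hence $c'=e'=w=0$, all of $a,\dots,e$ vanish, and $\alpha=0$. $\blacksquare$

## 9. One component through $[C]$, and theta-characteristics with five sections

**Setting.** Fix $n\ge3$. Let $\widetilde{\mathcal M}$ be the fine moduli space of genus 15 curves with level $n$ structure, smooth of dimension 42, and $q:\widetilde{\mathcal M}\to\mathcal M_{15}$ the quotient by the finite group $\Gamma$. The relative Picard variety $\mathcal P=\mathrm{Pic}^{14}$ of the universal curve is smooth of dimension $42+15=57$ and proper over $\widetilde{\mathcal M}$, with tangent space $H^1(\Sigma_M)$ at $(D,M)$. Étale-locally it carries a Poincaré bundle. Let $\mathcal W\subset\mathcal P$ be the closed locus of $(D,M)$ with $h^0(M)\ge5$, with its reduced structure. It is proper over $\widetilde{\mathcal M}$, its image is $q^{-1}(\mathcal M^4_{15,14})$, and it is preserved by the involution $\iota:M\mapsto\omega\otimes M^{-1}$, since $\chi(M)=0$. Let $\tilde c\in\widetilde{\mathcal M}$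 lie over $[C]$. By Proposition A and (2) the points of $\mathcal W$ over $\tilde c$ are exactly $(\tilde c,N)$ and $(\tilde c,N')$, and $\iota$ interchanges them.

**Step 1: every component of $\mathcal W$ has dimension at least 32.** Étale-locally choose a relative divisor $E$ of large degree. Then $H^0(M)$ is the kernel of $H^0(M(E))\to H^0(M(E)|_E)$, a map between spaces of the same dimension $\deg E$, because $\chi(M)=0$. So $\mathcal W$ is locally the locus where a square matrix $A$ of functions has corank $\ge5$, and such a locus has codimension at most $25$ in the smooth variety $\mathcal P$. Now $57-25=32$.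

**Step 2: $\mathcal W$ is smooth of dimension 32 at $(\tilde c,N)$ and $(\tilde c,N')$.** By (2) and semicontinuity, $h^0=5$ on all of $\mathcal W$ near $(\tilde c,N)$. So on the reduced scheme $\mathcal W$ the matrix $A$ has constant rank there, hence its kernel is locally free and commutes with every base change. Apply this to a tangent vector $\mathrm{Spec}\,\mathbb C[\varepsilon]\to\mathcal W$ at $(\tilde c,N)$: all sections of $N$ lift along it. By §7 and Proposition B, $\dim T_{(\tilde c,N)}\mathcal W\le57-25=32$. Together with Step 1, $\mathcal W$ is smooth of dimension 32 at $(\tilde c,N)$. Applying $\iota$, the same holds at $(\tilde c,N')$.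

Let $G_0$ be the unique component of $\mathcal W$ through $(\tilde c,N)$. Then $\iota(G_0)$ is the unique component through $(\tilde c,N')$. Both have the same image $\widetilde Y\subset\widetilde{\mathcal M}$, which is closed and irreducible. The fibre of $G_0$ over $\tilde c$ is finite, so $\dim\widetilde Y=32$.

**Step 3: exactly one component of $\mathcal M^4_{15,14}$ contains $[C]$.** Let $X$ be a component containing $[C]$. Some component $V$ of $q^{-1}(X)$ surjects onto $X$. The fibres of $q$ are $\Gamma$-orbits, so $q^{-1}(X)=\bigcup_{\gamma\in\Gamma}\gamma V$; thus every component of $q^{-1}(X)$ surjects onto $X$, and some component $\widetilde X$ contains $\tilde c$. The map $\mathcal W|_{\widetilde X}\to\widetilde X$ is proper and surjective, so some irreducible component $G$ of $\mathcal W|_{\widetilde X}$ surjects onto $\widetilde X$. Then $G$ contains a point over $\tilde c$, that is, $(\tilde c,N)$ or $(\tilde c,N')$. An irreducible subset of $\mathcal W$ through one of these points lies in the unique component there, so $G\subset G_0$ or $G\subset\iota(G_0)$. Therefore $\widetilde X\subset\widetilde Y$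 and $X\subset q(\widetilde Y)\subset\mathcal M^4_{15,14}$. As $q(\widetilde Y)$ is irreducible and closed and $X$ is a component, $X=q(\widetilde Y)$. So:
$$\text{exactly one component } X_0 \text{ of } \mathcal M^4_{15,14}\text{ contains }[C],\text{ and }\dim X_0=32. \tag{7}$$

**Step 4: a family of curves with large theta-characteristics.** A theta-characteristic is a line bundle $\theta$ with $\theta^2\cong K$; in genus 15 it has degree 14, so $h^0(\theta)\ge5$ gives a $g^4_{14}$. By Harris (*Theta-characteristics on algebraic curves*, Trans. AMS 271 (1982), Thm. 1.10), in a family of curves with theta-characteristics the locus where $h^0\ge r+1$ and $h^0\equiv r+1\pmod2$ has codimension at most $r(r+1)/2$ at each of its points. Take $r=4$ and the space of pairs (curve, theta-characteristic), finite étale over $\widetilde{\mathcal M}$ and so smooth of dimension 42. (The statement is étale-local, so étale-local existence of a universal theta-characteristic suffices.)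

The theorem says nothing if the locus is empty, so we exhibit a point. On a hyperelliptic curve of genus 15 with double cover $\pi$ and Weierstrass points $w_i$, let
$$\theta=4g^1_2+w_1+\dots+w_6 .$$
Since $2w_i\sim g^1_2$, $2\theta=14g^1_2=K$. To compute $h^0$, write the curve as $y^2=\prod(t-t_i)$, so that $\pi_*\mathcal O=\mathcal O\oplus\mathcal O(-16)$, the second summand being the odd functions $y\cdot h(t)$. Allow simple poles at $w_1,\dots,w_6$. Even functions have even order at $w_i$, so they gain nothing. For $yh$ the order at $w_i$ is $1+2\,\mathrm{ord}_{t_i}h$, so $h$ may have a simple pole at each of $t_1,\dots,t_6$. Hence $\pi_*\theta=\mathcal O(4)\oplus\mathcal O(4-16+6)=\mathcal O(4)\oplus\mathcal O(-6)$, and $h^0(\theta)=5$, of the right parity.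

So every component of the locus has dimension at least $42-10=32$. The map to $\mathcal M_{15}$ is finite; the image of one component is a closed irreducible $P\subset\mathcal M^4_{15,14}$ with $\dim P\ge32$, every curve of which has a theta-characteristic with $h^0\ge5$.

**Step 5: $P\not\subset X_0$.** Suppose $P\subset X_0$. By (7) and dimensions $P=X_0\ni[C]$, so $C$ has a theta-characteristic $\theta$ with $h^0(\theta)\ge5$. By Proposition A, $\theta\in\{N,N'\}$. Since $N\otimes N'=K_C=\theta^2$, it follows that $N\cong N'$, contradicting Step 2 of §5.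

So $P$ lies in a component other than $X_0$, and $\mathcal M^4_{15,14}$ is reducible. This proves Theorem 1, and, with (7) and the gonality computed in §5, all of Theorem 2 except (b). $\blacksquare$

## 10. Tetragonal curves on a del Pezzo surface of degree 2

We now prove Theorem 2(b). It separates by gonality instead of by theta-characteristics, and it does not use Harris's theorem on theta-characteristics. By §3 a general curve in $\mathcal M^1_{15,4}$, of dimension $33$, has no $g^4_{14}$. We show that a 32-dimensional family of tetragonal curves does.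

**Step 1: the curves.** Let $S$ now be the blow-up of $\mathbb P^2$ at $p_0,\dots,p_6$ in general position, a del Pezzo surface with $K^2=2$ and $|-K|$ base point free, and $f=\ell-E_0$. Let $D\in|-2K+4f|=|10\ell-6E_0-2\sum_{i=1}^6E_i|$ be smooth and connected. Such $D$ exist, as the class is ample and base point free. Then
$$D^2=100-36-24=40,\quad -K\cdot D=30-6-12=12,\quad g(D)=15,\quad D\cdot f=4,\quad D\cdot(\ell+f)=10+4=14 .$$
So $D$ has a $g^1_4$. Since $(\ell+f-D)\cdot f=1-4<0$, the class $\ell+f-D$ is not effective, so $H^0(S,\ell+f)$ injects into the sections on $D$ and $h^0(D,(\ell+f)|_D)\ge h^0(S,\ell+f)=5$. Hence $[D]\in\mathcal M^1_{15,4}\cap\mathcal M^4_{15,14}$.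

**Step 2: the parameter space.** Fix $p_0,\dots,p_3$, and let $\mathcal B$ be the variety of all $(p_4,p_5,p_6,D)$. By (V), $\dim|D|=\frac12(40+12)=26$. So $\mathcal B$ is open in a projective bundle over an open subset of $(\mathbb P^2)^3$. It is smooth and irreducible of dimension $6+26=32$. Let $Z$ be its image in $\mathcal M_{15}$. To get $\dim Z=32$ we show that the differential of the map from $\mathcal B$ to the Kuranishi space of $D$ is injective. Then $\mathcal B\to\mathcal M_{15}$ has finite fibres, as $\mathcal M_{15}$ is locally the Kuranishi space modulo a finite group. The differential is the composition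
$$T\mathcal B\to H^1(T_S(-\log D))\to H^1(T_D),$$
through first-order deformations of the pair $(S,D)$.

**Step 3: the first map is injective.** A vector in its kernel maps to 0 in $H^1(T_S)$. In a chart $(x,y)=(u,uv)$ of the blow-up at $p_i$ the differential of $\sigma$ sends $\partial_u\mapsto\partial_x+v\partial_y$, $\partial_v\mapsto u\partial_y$. So the cokernel of $T_S\to\sigma^*T_{\mathbb P^2}$ is supported on the $E_i$, where it is the quotient $Q_i\cong\mathcal O_{E_i}(1)$ of $T_{p_i}\mathbb P^2\otimes\mathcal O_{E_i}$ by the tautological line, and $H^0(Q_i)=T_{p_i}\mathbb P^2$. From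
$$0\to T_S\to\sigma^*T_{\mathbb P^2}\to\bigoplus Q_i\to0$$
we get $H^0(T_{\mathbb P^2})\to\bigoplus T_{p_i}\mathbb P^2\to H^1(T_S)$, and moving the points deforms $S$ by the second map. So the point component of our vector, which is zero at $p_0,\dots,p_3$, comes from a vector field on $\mathbb P^2$ vanishing at $p_0,\dots,p_3$. Such a field is a $3\times3$ matrix modulo scalars having four vectors in general position as eigenvectors, hence it is scalar, and the field is 0. So the point component is zero. The same sequence shows $H^0(T_S)=0$.

The vector therefore lies in $T_{[D]}|D|=H^0(\mathcal O_S(D))/\langle s_D\rangle\cong H^0(N_{D/S})$, where we used $h^1(\mathcal O_S)=0$. From $0\to T_S(-\log D)\to T_S\to N_{D/S}\to0$ and $H^0(T_S)=0$, the space $H^0(N_{D/S})$ injects into $H^1(T_S(-\log D))$. So the vector is 0.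

**Step 4: the second map is injective.** Vector fields tangent to $D$ that restrict to zero on $D$ are those in $T_S(-D)$, so
$$0\to T_S(-D)\to T_S(-\log D)\to T_D\to0,$$
and the kernel of the second map is a quotient of $H^1(T_S(-D))\cong H^1(\Omega_S(K+D))^\vee=H^1(\Omega_S(-K+4f))^\vee$. We show that this group is zero.

Let $\pi:S\to\mathbb P^1$ be the map given by $|f|$, the pencil of lines through $p_0$. The fibre of a line not containing another $p_i$ is a smooth rational curve. For $i=1,\dots,6$ the line $p_0p_i$ gives the fibre $(\ell-E_0-E_i)+E_i$, two $(-1)$-curves meeting transversally in one node. These are six distinct fibres, since no three $p_i$ are collinear. Let $\Sigma$ be the set of the six nodes. The differential of $\pi$ is a map $\mathcal O(-2f)=\pi^*\Omega_{\mathbb P^1}\to\Omega_S$, i.e. a section of the rank two bundle $\Omega_S(2f)$. It vanishes exactly at the nodes, and simply, since there $\pi$ is $t=xy$. The Koszul sequence of this section, twisted by $-2f$, is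
$$0\to\mathcal O(-2f)\to\Omega_S\to I_\Sigma(K+2f)\to0 .$$
Twist by $-K+4f$:
$$0\to\mathcal O(-K+2f)\to\Omega_S(-K+4f)\to I_\Sigma(6f)\to0 .$$
First, $H^1(-K+2f)=0$ by (V). Second, $H^1(6f)=0$ by (V), and $H^0(S,6f)=H^0(\mathbb P^1,\mathcal O(6))$ surjects onto functions on $\Sigma$, because the six nodes lie over six distinct points of $\mathbb P^1$. So $H^1(I_\Sigma(6f))=0$. Hence $H^1(\Omega_S(-K+4f))=0$, and $\dim Z=32$.

**Step 5: $Z\not\subset X_0$.** If $Z\subset X_0$, then by dimensions $X_0=\overline Z$, which lies in the closed set $\mathcal M^1_{15,4}$. But $[C]\in X_0$ and $[C]\notin\mathcal M^1_{15,4}$ by Step 3 of §5, a contradiction. This proves Theorem 2(b), and gives reducibility again without Harris's theorem on theta-characteristics. $\blacksquare$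

**Remark (why the argument of §2 does not extend to $\mathbb P^4$ here).** The class $\ell+f=2\ell-E_0$ is very ample on the blow-up $\mathbb F_1$ of $\mathbb P^2$ at $p_0$; it embeds $\mathbb F_1$ in $\mathbb P^4$ as a cubic scroll. On both surfaces $S$ above, the map given by $H^0(S,\ell+f)$ is the contraction $S\to\mathbb F_1$ of the other exceptional curves, followed by this embedding. So $C$ and every $D$ as above map birationally onto nondegenerate curves of degree 14 in $\mathbb P^4$. Now suppose that the curves of genus 15 with such a birational map were all contained in one irreducible subset of $\mathcal M^4_{15,14}$. It would contain $[C]$, so by (7) it would lie in $X_0$; it would also contain $Z$, contradicting Step 5. So for degree 14 and genus 15 in $\mathbb P^4$ there is no irreducible locus that could replace the $\mathcal S_d$ of §2.
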